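# Monodromy of eigenspaces and a conjecture on generalized hyperbolicity

## Eigenspaces along the unit circle and their monodromy

Let $\mathbb B$ be a complex Banach space, $T$ an invertible bounded operator on $\mathbb B$, and $S=\{z\in\mathbb C:|z|=1\}$. The object on which everything turns is the family of kernels
$$E_z=\ker(z-T),\qquad z\in S ,$$
in the case where $z-T$ is right invertible for every $z\in S$, that is, $(z-T)R=I$ for some $R\in L(\mathbb B)$ depending on $z$. Then $z-T$ is onto, and $E_z$ is complemented but may be large. We shall see that $E_z$ moves continuously with $z$, so a fixed model space can be carried along the circle.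

**Definition (frame, monodromy).** Let $K$ be a Banach space and $g\in GL(K)$. A *frame with monodromy* $g$ for $T$ is a norm continuous map $V:\mathbb R\to L(K,\mathbb B)$ such that $V(\theta)$ is an isomorphism of $K$ onto $E_{e^{i\theta}}$ and $V(\theta+2\pi)=V(\theta)g$ for all $\theta$.

Here $GL(K)$ is the group of invertible bounded operators with the norm topology. It is open in $L(K)$, so its identity component is its identity path component; we denote this subgroup by $GL(K)_0$.

**Example (weighted shift).** Fix $\nu\in(0,1)$ and a Banach space $\mathcal N$. Let $\mathcal X$ be the space of sequences $a=(a_n)_{n\in\mathbb Z}$ in $\mathcal N$ with $\|a\|^2=\sum_n\nu^{2|n|}\|a_n\|^2<\infty$, and let $(\tau a)_n=a_{n+1}$. If $|z|=1$ and $\tau a=za$, then $a_n=z^na_0$, and every such sequence lies in $\mathcal X$ because $\sum\nu^{2|n|}<\infty$. So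
$$\ker(z-\tau)=\{\varepsilon_zc:c\in\mathcal N\},\qquad \varepsilon_zc=(z^nc)_{n\in\mathbb Z}.$$
The map $z\mapsto\varepsilon_z\in L(\mathcal N,\mathcal X)$ is norm continuous, since $\|\varepsilon_z-\varepsilon_w\|^2\le\sum\nu^{2|n|}|z^n-w^n|^2\to0$ as $w\to z$ by dominated convergence. Also $\|\varepsilon_zc\|\ge\|c\|$. Hence $V(\theta)=\varepsilon_{e^{i\theta}}$ is a frame with monodromy $I$. But $V(\theta)=e^{i\theta/2}\varepsilon_{e^{i\theta}}$ is also a frame for the same operator, with monodromy $-I$. So $g$ itself is not an invariant. What will matter is whether $g$ lies in $GL(K)_0$, and $-I$ does: join it to $I$ by scalars.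

What is this for? There is a notion of hyperbolicity for $T$ ("$T$ is GH") and a formally weaker notion ("$T$ has a structure"), both defined in the next section. A conjecture says that the weaker one implies the stronger one. We shall prove that for a frame with monodromy $g\in GL(K)$

- $T$ is GH if and only if $g\in GL(K)_0$;
- $T^N$ is GH if and only if $g\oplus I_{K^{N-1}}\in GL(K^N)_0$;
- $T$ has a structure if and only if some power $T^N$ is GH;
- every pair $(K,g)$ occurs for some $T$.

So a counterexample is the same as an invertible operator $g$ that cannot be joined to $I$ inside $GL(K)$ while $g\oplus I$ can be joined to $I$ inside some $GL(K^N)$.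

## Generalized hyperbolicity and structures that may move with time

A *contraction* is an operator of norm $<1$. Scalars are complex until the last section.

**Definition (GH).** A linear isomorphism $T$ of $\mathbb B$ is *generalized hyperbolic* (GH) if there are a splitting $\mathbb B=E^s\oplus E^u$ into closed subspaces and an integer $k>0$ such that $TE^s\subset E^s$, $T^{-1}E^u\subset E^u$, and $T^k|_{E^s}$, $T^{-k}|_{E^u}$ are contractions.

If the inclusions were equalities this would be ordinary hyperbolicity. The shift $\tau$ above is GH with strict inclusions. Take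
$$\mathcal X^s=\{a:a_n=0\ \forall n\ge0\},\qquad \mathcal X^u=\{a:a_n=0\ \forall n<0\}.$$
Since $\tau$ moves the entry at place $n$ to place $n-1$, it maps $\mathcal X^s$ into itself and multiplies norms there by $\nu$, because $|n-1|=|n|+1$ for $n<0$. Likewise $\tau^{-1}$ maps $\mathcal X^u$ into itself and multiplies norms by $\nu$. So $k=1$ works.

We use repeatedly the following consequence of contraction. If $F$ is a closed subspace, $A\in L(\mathbb B)$, $A^kF\subset F$ and $\|A^k|_F\|<1$, then for some $c>0$, $\mu\in(0,1)$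
$$\|A^n|_F\|\le c\mu^n\qquad(n\ge0).\tag{1}$$
Indeed choose $q\in(0,1)$ with $\|A^k|_F\|\le q$, put $\mu=q^{1/k}$ and write $n=jk+r$ with $0\le r<k$. Then $\|A^n|_F\|\le\|A^r\|q^j$ and $q^j=\mu^{n-r}\le q^{-1}\mu^n$.

**Definition (structure).** A sequence $\{T_k\}_{k\in\mathbb Z}$ of bounded linear isomorphisms of $\mathbb B$ satisfies a *generalized $(C,\lambda)$-structure*, with $C>0$ and $\lambda\in(0,1)$, if for every $k$ there are closed subspaces $E^s_k,E^u_k$ such that:

- (CL1) $\mathbb B=E^s_k\oplus E^u_k$, and the projections $P_k$ (onto $E^s_k$ along $E^u_k$) and $Q_k=I-P_k$ have norm $\le C$;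
- (CL2) $T_kE^s_k\subset E^s_{k+1}$ and $T_k^{-1}E^u_{k+1}\subset E^u_k$;
- (CL3) for $n\ge0$, $\|T_{k+n-1}\cdots T_kv\|\le C\lambda^n\|v\|$ for $v\in E^s_k$, and $\|T_{k-n}^{-1}\cdots T_{k-1}^{-1}v\|\le C\lambda^n\|v\|$ for $v\in E^u_k$.

We say that $T$ *has a structure* if the constant sequence $T_k=T$ satisfies a generalized $(C,\lambda)$-structure for some $C,\lambda$. The subspaces may still depend on $k$. For the shift $\tau$, let $E^s_k$ consist of the $a$ with $a_n=0$ for $n\ge m_k$, and $E^u_k$ of those with $a_n=0$ for $n<m_k$, where $m_k=0$ for even $k$ and $m_k=1$ for odd $k$. Both inclusions in (CL2) say $m_{k+1}\ge m_k-1$, which is true. Coordinate projections have norm $1$, and for either cut $\tau$ on $E^s_k$ and $\tau^{-1}$ on $E^u_k$ multiply norms by exactly $\nu$. So this is a structure with $C=1$, $\lambda=\nu$, whose subspaces alternate.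

**Conjecture** (from Sergey Tikhomirov, "Generalized hyperbolicity for diffeomorphisms of Banach spaces", arXiv:2510.05499 (2025)). If the constant sequence $T_k=T$ satisfies a generalized $(C,\lambda)$-structure, then $T$ is generalized hyperbolic.

In finite dimensions one can check it by hand. Let $W^s=\{v:T^nv\to0\}$ and $W^u=\{v:T^{-n}v\to0\}$. By (CL3), $E^s_k\subset W^s$ and $E^u_k\subset W^u$. In finite dimensions $W^s\cap W^u=0$, since $W^s$ and $W^u$ are sums of generalized eigenspaces for eigenvalues inside and outside the circle. If $v\in W^s$ and $v=a+b$ with $a\in E^s_k$, $b\in E^u_k$, then $b=v-a\in W^s\cap W^u=0$. So $E^s_k=W^s$ and likewise $E^u_k=W^u$: the subspaces do not move, and $T$ is GH. For the shift this argument is unavailable, since every finitely supported sequence lies in $W^s\cap W^u$.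

The answer to the conjecture is negative, although it is true up to a power.

**Theorem 1.** There are a complex Banach space $\mathbb B$ and $T\in GL(\mathbb B)$ such that $T^2$ is GH and $T$ has a structure, but $T$ is not GH.

**Theorem B.** For $T\in GL(\mathbb B)$ the following are equivalent:

1. $T$ satisfies a generalized $(C,\lambda)$-structure for some $C,\lambda$;
2. there are a bounded projection $P$, with $Q=I-P$, and $c>0$, $\lambda<1$ such that $\|T^nP\|,\|T^{-n}Q\|\le c\lambda^n$ for $n\ge0$ (no invariance required);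
3. $T^N$ is GH for some $N\ge1$.

Moreover, under (1), $T^N$ is GH for every $N$ with $2C^2\lambda^N<1$.

Theorem C below describes exactly when the conjecture holds over $\mathbb C$, and Theorem D treats real scalars, conditionally.

## A right inverse that gives back the wrong projection

Suppose $T$ has a structure, and put $P=P_0$, $Q=Q_0$. By (CL1) and (CL3) at $k=0$,
$$\|T^nP\|,\ \|T^{-n}Q\|\le C^2\lambda^n\qquad(n\ge0).\tag{2}$$
A natural plan is to repair $P$ so that it becomes invariant. For $z\in S$ put
$$R(z)=\sum_{n\ge0}z^{-n-1}T^nP-\sum_{n\ge1}z^{n-1}T^{-n}Q.\tag{3}$$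
By (2) the series converge in norm. Telescoping gives $(z-T)\sum_{n\ge0}z^{-n-1}T^nP=P$ and $-(z-T)\sum_{n\ge1}z^{n-1}T^{-n}Q=Q$. So $(z-T)R(z)=I$, without any invariance of $P$. In the classical theory, when $z-T$ is invertible, the Riesz projection $\frac1{2\pi i}\oint_S(z-T)^{-1}dz$ commutes with $T$. So let us compute $\frac1{2\pi i}\oint_SR(z)\,dz$. Only the term $z^{-1}P$ contributes, and the result is $P$. We get back exactly the projection we started with, invariant or not.

And $P$ can fail to be invariant. For $\tau$ with $\mathcal N=\mathbb C$, let $P$ be the coordinate projection onto the places $n\in\{\dots,-3,-2\}\cup\{0\}$. Its set of places differs from $\{n<0\}$ by finitely many, so (2) holds for some constants. But $\tau$ moves place $0$ to place $-1$, so $\tau\operatorname{ran}P\not\subset\operatorname{ran}P$.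

The step that breaks is the resolvent identity $R(z)-R(w)=(w-z)R(z)R(w)$. It needs $R(z)(z-T)R(w)=R(w)$. Now $R(z)(z-T)$ is the projection onto $\operatorname{ran}R(z)$ along $E_z$, so we need $\operatorname{ran}R(w)\subset\operatorname{ran}R(z)$. All the right inverses must have one common range $M$, that is, one closed subspace that complements every $E_z$ at once. Whether such an $M$ exists is the real question, and Theorem A below answers it in terms of $(E_z)$.

## Continuous right inverses and moving idempotents

We collect three tools. Suppose $z-T$ is right invertible for every $z\in S$.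

**(F1) A continuous right inverse.** There is a norm continuous $R:S\to L(\mathbb B)$ with $(z-T)R(z)=I$. If $R_0$ is a right inverse of $z_0-T$, then $(z-T)R_0=I+(z-z_0)R_0$, so near $z_0$ the operator $R_0(I+(z-z_0)R_0)^{-1}$ is a right inverse of $z-T$, continuous in $z$. Glue finitely many of these with a partition of unity on $S$; a convex combination of right inverses is a right inverse. Put
$$\Pi(z)=I-R(z)(z-T).$$
Since $R(z)(z-T)R(z)(z-T)=R(z)(z-T)$, this is an idempotent. It satisfies $(z-T)\Pi(z)=0$ and is the identity on $E_z$. So $\Pi$ is a continuous family of idempotents with $\operatorname{ran}\Pi(z)=E_z$.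

**(F2) Nearby idempotents.** Let $p,p'$ be idempotents with $\|2p'-1\|\,\|p-p'\|<1$, and put $s=p'p+(1-p')(1-p)$. Expanding, $s=1-p-p'+2p'p=1+(2p'-1)(p-p')$, so $s$ is invertible. Also $p's=p'p=sp$, so $p'=sps^{-1}$ and $s$ maps $\operatorname{ran}p$ isomorphically onto $\operatorname{ran}p'$. If $p=p'$ then $s=1$.

**(F3) Coordinates are continuous.** Let $V(\theta)\in L(K,\mathbb B)$ depend norm continuously on $\theta$ in an interval (or on $z\in S$), each $V(\theta)$ an isomorphism onto $E_{e^{i\theta}}$. Then $L(\theta)=V(\theta)^{-1}\Pi(e^{i\theta})\in L(\mathbb B,K)$ is norm continuous. Indeed $V(\theta)L(\theta)=\Pi(e^{i\theta})$, so $L(\theta_0)\Pi(e^{i\theta})=[L(\theta_0)V(\theta)]L(\theta)$. Since $L(\theta_0)V(\theta)\to L(\theta_0)V(\theta_0)=I_K$ as $\theta\to\theta_0$, near $\theta_0$ we have $L(\theta)=[L(\theta_0)V(\theta)]^{-1}L(\theta_0)\Pi(e^{i\theta})$, which is continuous at $\theta_0$. Consequently, if $W(\theta)\in L(K',\mathbb B)$ is another such family, then $V(\theta)^{-1}W(\theta)=L(\theta)W(\theta)$ is norm continuous.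

**Definition (trivial family).** $(E_z)_{z\in S}$ is *trivial* if there are a Banach space $K$ and a norm continuous $V:S\to L(K,\mathbb B)$ such that $V(z)$ is an isomorphism onto $E_z$ for every $z\in S$.

For the shift, $V(z)=\varepsilon_z$ is a trivialization.

## One complement for all eigenspaces

**Theorem A.** For $T\in GL(\mathbb B)$ the following are equivalent:

(a) $T$ is GH;

(b) $z-T$ is right invertible for all $z\in S$ and $(E_z)_{z\in S}$ is trivial;

(c) there is a closed subspace $M\subset\mathbb B$ such that $(z-T)|_M:M\to\mathbb B$ is bijective for every $z\in S$.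

**Step (a)⇒(c): a GH splitting produces $M$.** Let $P,Q$ be the projections of the splitting. By (1), $\|T^n|_{E^s}\|$ and $\|T^{-n}|_{E^u}\|$ are at most $c\mu^n$. Put $M=E^s\oplus T^{-1}E^u$. As $T^{-1}E^u$ is closed and contained in $E^u$, the set $M=\{x:Qx\in T^{-1}E^u\}$ is closed.

Surjectivity: let $R(z)$ be given by (3); as there, $(z-T)R(z)=P+Q=I$. The first sum has range in $E^s$ by invariance. In the second sum $n\ge1$, and $T^{-n}E^u=T^{-1}T^{-(n-1)}E^u\subset T^{-1}E^u$. So $\operatorname{ran}R(z)\subset M$, and $(z-T)M=\mathbb B$.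

Injectivity: let $a\in E^s$, $b\in T^{-1}E^u$ and $(z-T)(a+b)=0$. Then $(z-T)a=-(z-T)b$. The left side is in $E^s$, the right side in $E^u$ because $b\in E^u$ and $Tb\in E^u$. So both vanish. From $Ta=za$ we get $\|T^na\|=\|a\|$, while $T^na\to0$, so $a=0$. From $T^{-1}b=z^{-1}b$ and $T^{-n}b\to0$ we get $b=0$.

**Step (c)⇒(b): project along $M$.** The operator $R(z)=((z-T)|_M)^{-1}:\mathbb B\to M$ is a right inverse of $z-T$, norm continuous in $z$ because inversion is continuous. If $x\in M$, then $R(z)(z-T)x=x$; conversely, if $\Pi(z)x=0$, where $\Pi(z)=I-R(z)(z-T)$, then $x=R(z)(z-T)x\in M$. So $\Pi(z)$ is the projection onto $E_z$ along $M$. Put $K=\mathbb B/M$ and $V(z)(x+M)=\Pi(z)x$. This is well defined, bijective onto $E_z$ since $\mathbb B=M\oplus E_z$, hence an isomorphism, and $\|V(z)-V(w)\|\le\|\Pi(z)-\Pi(w)\|$.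

**Step (b)⇒(c): a trivialization, made polynomial in $T$, produces $M$.** Take $\Pi$ from (F1) and let $L(z)=V(z)^{-1}\Pi(z)$, continuous by (F3), with $L(z)V(z)=I_K$. We want one functional-like map $\varphi:\mathbb B\to K$ that is an isomorphism on every $E_z$. By Fejér's theorem for Banach-space valued functions there is a trigonometric polynomial $L'(z)=\sum_{|j|\le m}A_jz^j$ with $A_j\in L(\mathbb B,K)$ and $\sup_S\|L'-L\|\cdot\sup_S\|V\|<1$. Define
$$\varphi=\sum_{|j|\le m}A_jT^j\in L(\mathbb B,K).$$
On $E_z$ the operator $T$ is multiplication by $z$, so $T^jV(z)=z^jV(z)$ for all $j\in\mathbb Z$, and $\varphi V(z)=L'(z)V(z)$. Hence $\|\varphi V(z)-I_K\|=\|(L'(z)-L(z))V(z)\|<1$, so $\varphi V(z)$ is invertible and $\varphi|_{E_z}:E_z\to K$ is an isomorphism. For $x\in\mathbb B$ there is a unique $e\in E_z$ with $\varphi e=\varphi x$, so $\mathbb B=\ker\varphi\oplus E_z$. Put $M=\ker\varphi$. As $z-T$ is onto with kernel $E_z$, its restriction to the complement $M$ is bijective onto $\mathbb B$, for every $z\in S$.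

**Step (c)⇒(a): contour integrals now work.** The point of this step is that the common range restores the resolvent identity. Invertibility is an open condition and $S$ is compact, so $R(z)=((z-T)|_M)^{-1}\in L(\mathbb B,M)\subset L(\mathbb B)$ exists and is analytic on an annulus $r<|z|<1/r$ with $r<1$. For $z,w$ in it, $R(w)$ has range in $M$, so $R(z)(z-T)R(w)=R(w)$, while $R(z)(w-T)R(w)=R(z)$. Subtracting,
$$R(z)-R(w)=R(z)[(w-T)-(z-T)]R(w)=(w-z)R(z)R(w).\tag{4}$$
For $n\in\mathbb Z$ put $R_n=\frac1{2\pi i}\oint z^nR(z)\,dz$ over any circle $|z|=\mathrm{const}$ in the annulus, and let $P=R_0$, $Q=I-P$. From $TR(z)=zR(z)-I$ we get $TR_n=R_{n+1}$ for $n\ne-1$ and $TR_{-1}=R_0-I=-Q$. Hence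
$$R_n=T^nP\quad(n\ge0),\qquad R_{-m}=-T^{-m}Q\quad(m\ge1).\tag{5}$$
Fix $\rho\in(r,1)$. Integrating over $|z|=\rho$ gives $\|T^nP\|=\|R_n\|\le c\rho^n$ for $n\ge0$. Integrating over $|z|=1/\rho$ gives $\|T^{-n}Q\|\le c\rho^n$ for $n\ge1$. Enlarging $c$, we have the second bound for $n=0$ too.

Next we multiply. Take circles $|z|=\rho_1<\rho_2=|w|$ in the annulus. By (4),
$$R_nR_m=\frac1{(2\pi i)^2}\oint\oint z^nw^m\,\frac{R(z)-R(w)}{w-z}\,dw\,dz.$$
For $|z|=\rho_1$, the integral $\frac1{2\pi i}\oint\frac{w^m}{w-z}dw$ over $|w|=\rho_2$ is $z^m$ if $m\ge0$ by Cauchy, and $0$ if $m<0$, because all poles are inside and the integrand is $O(|w|^{-2})$ at infinity. For $|w|=\rho_2$, expand $\frac1{w-z}=\sum_{j\ge0}z^jw^{-j-1}$ on $|z|=\rho_1$: the integral $\frac1{2\pi i}\oint\frac{z^n}{w-z}dz$ is $0$ if $n\ge0$, and for $n<0$ only $j=-n-1$ contributes and gives $w^n$. Therefore, with $[\,\cdot\,]$ equal to $1$ if the condition holds and $0$ if not,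
$$R_nR_m=\big([m\ge0]-[n<0]\big)R_{n+m}.\tag{6}$$
By (5) and (6), $P^2=R_0R_0=R_0=P$, $PTP=R_0R_1=R_1=TP$, and $PT^{-1}Q=-R_0R_{-1}=0$. So with $E^s=P\mathbb B$, $E^u=Q\mathbb B$ we have a splitting into closed subspaces, $TE^s\subset E^s$ and $T^{-1}E^u\subset E^u$. The bounds $c\rho^n$ make $T^k|_{E^s}$ and $T^{-k}|_{E^u}$ contractions for large $k$. This proves Theorem A. $\square$

## Structures are the same as hyperbolic powers

We now prove Theorem B. The power enters because a two-term approximate right inverse has a range independent of $z$.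

**Step (1)⇒(2).** This is (2) above: $P=P_0$, $c=C^2$.

**Step (2)⇒(3): a truncated right inverse with fixed range.** Choose $N\ge 1$ with $2c\lambda^N<1$ and write $A=T^N$. For $z\in S$ put $\tilde R(z)=z^{-1}P-A^{-1}Q$. Then
$$(z-A)\tilde R(z)=P-z^{-1}AP-zA^{-1}Q+Q=I-(z^{-1}AP+zA^{-1}Q).$$
The bracket has norm at most $2c\lambda^N<1$, so the right side is invertible, and $\tilde R(z)$ is bounded below. Its range is
$$M=P\mathbb B+A^{-1}Q\mathbb B,$$
for every $z$: the inclusion in $M$ is clear, and $a+A^{-1}b=\tilde R(z)(za-b)$ for $a\in P\mathbb B$, $b\in Q\mathbb B$. So $M$ is closed, $\tilde R(z):\mathbb B\to M$ is bijective, and $(z-A)|_M$ is the composition of the bijection $\tilde R(z)^{-1}:M\to\mathbb B$ with an invertible operator. Thus $(z-A)|_M$ is bijective onto $\mathbb B$ for all $z\in S$, and $T^N=A$ is GH by Theorem A, (c)⇒(a). Under (1) we may take $c=C^2$, which proves the last claim of Theorem B.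

**Step (3)⇒(1): spread the splitting over a period.** Let $E^s\oplus E^u$ be a GH splitting for $T^N$ with projections $P,Q$. By (1), applied to $T^{\pm1}$ with the exponent $kN$, where $k$ belongs to the splitting, we have $\|T^n|_{E^s}\|,\|T^{-n}|_{E^u}\|\le c\mu^n$ for $n\ge0$. For $j\in\mathbb Z$, $0\le i<N$ put
$$E^s_{jN+i}=T^iE^s,\qquad E^u_{jN+i}=T^iE^u.$$
(CL1): the projections are $T^iPT^{-i}$ and $T^iQT^{-i}$, finitely many in all. (CL2): from $i$ to $i+1<N$ there is equality. At the end of a block, $T\,T^{N-1}E^s=T^NE^s\subset E^s$, and $T^{-1}E^u\subset T^{N-1}E^u$ because $T^{-N}E^u\subset E^u$. (CL3): for $u\in E^s$ and $n\ge0$,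
$$\|T^nT^iu\|\le\|T^i\|c\mu^n\|u\|\le\|T^i\|\,\|T^{-i}\|\,c\mu^n\|T^iu\|,$$
and in the same way with $T^{-n}$ for $u\in E^u$. Take $\lambda=\mu$ and for $C$ the largest constant that occurred. $\square$

## The class of the monodromy decides

Assume throughout this section that $z-T$ is right invertible for all $z\in S$.

**Frames exist, with $K=E_1$.** Take $\Pi$ from (F1). By uniform continuity choose $0=\theta_0<\dots<\theta_m=2\pi$ such that $\|2\Pi(e^{i\theta})-1\|\,\|\Pi(e^{i\theta_j})-\Pi(e^{i\theta})\|<1$ for $\theta\in[\theta_j,\theta_{j+1}]$. Let $s_j(\theta)$ be the operator of (F2) for $p=\Pi(e^{i\theta_j})$, $p'=\Pi(e^{i\theta})$; it is continuous in $\theta$ and $s_j(\theta_j)=I$. Put $U(0)=I$ and $U(\theta)=s_j(\theta)U(\theta_j)$ on $[\theta_j,\theta_{j+1}]$. Then $U:[0,2\pi]\to GL(\mathbb B)$ is continuous and $U(\theta)\Pi(1)=\Pi(e^{i\theta})U(\theta)$. So $V(\theta)=U(\theta)|_{E_1}$ is an isomorphism onto $E_{e^{i\theta}}$, and $g=U(2\pi)|_{E_1}\in GL(E_1)$ satisfies $V(2\pi)=V(0)g$. Extend by $V(\theta+2\pi m)=V(\theta)g^m$, $m\in\mathbb Z$.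

**Lemma 2.** Let $V$ be a frame for $T$ with monodromy $g\in GL(K)$. Then $(E_z)$ is trivial if and only if $g\in GL(K)_0$. Hence $T$ is GH if and only if $g\in GL(K)_0$.

*Proof.* If $g\in GL(K)_0$, take a path $h:[0,2\pi]\to GL(K)$ from $I$ to $g^{-1}$. Then $V(2\pi)h(2\pi)=V(0)gg^{-1}=V(0)h(0)$, so $e^{i\theta}\mapsto V(\theta)h(\theta)$ is well defined and continuous on $S$: a trivialization. Conversely, let $W:S\to L(K',\mathbb B)$ be a trivialization. By (F3), $h(\theta)=V(\theta)^{-1}W(e^{i\theta})$ is a continuous family of isomorphisms $K'\to K$, and $h(2\pi)=g^{-1}V(0)^{-1}W(1)=g^{-1}h(0)$. So $\theta\mapsto h(\theta)h(0)^{-1}$ is a path in $GL(K)$ from $I$ to $g^{-1}$, and $g\in GL(K)_0$. The last claim is Theorem A. $\square$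

For instance, let $\dim E_1<\infty$. Since $GL_n(\mathbb C)$ is connected, the monodromy is always harmless and $T$ is GH. A counterexample needs an infinite-dimensional kernel with disconnected $GL$. The next lemma says what passing to a power does.

**Lemma 3.** Let $V$ be a frame for $T$ with monodromy $g\in GL(K)$ and $N\ge1$. Then $T^N$ is GH if and only if $g\oplus I_{K^{N-1}}\in GL(K^N)_0$.

*Proof.* **Step 1: the eigenspaces of $T^N$.** Let $w=e^{i\phi}$ and $z_j=e^{i(\phi+2\pi j)/N}$, $0\le j<N$, the $N$th roots of $w$. Up to sign, $w-T^N$ is the product of the operators $z_j-T$, and a product of right inverses in reversed order is a right inverse; so $w-T^N$ is right invertible. Let $\ell_j(x)=\prod_{i\ne j}(x-z_i)/(z_j-z_i)$. Since $(z_j-x)\ell_j(x)$ is a multiple of $w-x^N$, the operator $\ell_j(T)$ maps $\ker(w-T^N)$ into $E_{z_j}$. On $E_{z_i}$ it is $\delta_{ij}$, and $\sum_j\ell_j=1$. So $\ker(w-T^N)=\bigoplus_jE_{z_j}$ with bounded projections $\ell_j(T)$.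

**Step 2: a frame for $T^N$.** Put $V_N(\phi)(k_0,\dots,k_{N-1})=\sum_jV((\phi+2\pi j)/N)k_j$, an isomorphism of $K^N$ onto $\ker(e^{i\phi}-T^N)$, continuous in $\phi$. Replacing $\phi$ by $\phi+2\pi$ replaces $j$ by $j+1$, and for $j=N-1$ we use $V(\phi/N+2\pi)=V(\phi/N)g$:
$$V_N(\phi+2\pi)(k_j)_j=V(\phi/N)gk_{N-1}+\sum_{j=1}^{N-1}V((\phi+2\pi j)/N)k_{j-1}=V_N(\phi)g_N(k_j)_j,$$
where $g_N=(g\oplus I_{K^{N-1}})\sigma$ and $\sigma(k_0,\dots,k_{N-1})=(k_{N-1},k_0,\dots,k_{N-2})$.

**Step 3: drop the permutation.** $\sigma$ is the image of a permutation matrix under the continuous homomorphism $GL_N(\mathbb C)\to GL(K^N)$, and $GL_N(\mathbb C)$ is connected. So $\sigma\in GL(K^N)_0$, and $g_N\in GL(K^N)_0$ if and only if $g\oplus I_{K^{N-1}}\in GL(K^N)_0$. Apply Lemma 2 to $T^N$. $\square$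

## Every monodromy occurs

**Proposition 4.** For every Banach space $K$ and $g\in GL(K)$ there are $\mathbb B$ and $T\in GL(\mathbb B)$ such that $z-T$ is right invertible for all $z\in S$ and $T$ has a frame with monodromy $g$ (in particular $\ker(T-1)\cong K$).

*Proof.* The plan is to realize the twisted family with monodromy $g$ inside the constant family $K^2$, as the ranges of a loop of idempotents, and to cut the weighted shift down by this loop.

**Step 1: a loop of idempotents.** Let $\rho(t)$ be the rotation matrix by angle $t$ acting on $K^2$, and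
$$h(\theta)=(g\oplus1)\,\rho(\theta/4)\,(g^{-1}\oplus1)\,\rho(\theta/4)^{-1},\qquad0\le\theta\le2\pi.$$
Clearly $h(0)=I$. Since $\rho(\pi/2)(k,l)=(-l,k)$, we have $\rho(\pi/2)(g^{-1}\oplus1)\rho(\pi/2)^{-1}=1\oplus g^{-1}$, so $h(2\pi)=g\oplus g^{-1}$. With $e=1\oplus0$ put $p(e^{i\theta})=h(\theta)e\,h(\theta)^{-1}$. As $g\oplus g^{-1}$ commutes with $e$, this is a continuous loop $p:S\to L(K^2)$ of idempotents, and $h(\theta)$ maps $K\oplus0$ onto $\operatorname{ran}p(e^{i\theta})$.

**Step 2: make the loop analytic.** We shall substitute the shift for $z$, so we need rapidly decaying Laurent coefficients. Let $\Gamma$ be the circle $|\zeta-1|=\frac12$. Since $(\zeta-p)^{-1}=p/(\zeta-1)+(1-p)/\zeta$, the number $b=\sup\|(\zeta-p(z))^{-1}\|$ over $\zeta\in\Gamma$, $z\in S$ is finite. Let $q$ be a Fejér mean of $p$, a Laurent polynomial with coefficients in $L(K^2)$, with $\|q-p\|b\le\frac12$ on $S$. Then $\zeta-q(z)=(\zeta-p(z))-(q(z)-p(z))$ is invertible on $\Gamma\times S$ with inverse of norm $\le2b$, and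
$$\|(\zeta-q)^{-1}-(\zeta-p)^{-1}\|=\|(\zeta-q)^{-1}(q-p)(\zeta-p)^{-1}\|\le2b^2\|q-p\|.$$
By openness and compactness, $\zeta-q(z)$ stays invertible for $\zeta\in\Gamma$ and $z$ in an annulus around $S$. So the Riesz projections
$$\tilde p(z)=\frac1{2\pi i}\oint_\Gamma(\zeta-q(z))^{-1}d\zeta$$
form an analytic family of idempotents there. As $p=\frac1{2\pi i}\oint_\Gamma(\zeta-p)^{-1}d\zeta$, we get $\|\tilde p-p\|\le b^2\|q-p\|$ on $S$. Choose $q$ so close to $p$ that $\|2\tilde p-1\|\,\|p-\tilde p\|<1$ on $S$, and let $s(z)=\tilde pp+(1-\tilde p)(1-p)$, which by (F2) maps $\operatorname{ran}p(z)$ isomorphically onto $\operatorname{ran}\tilde p(z)$ and is continuous on $S$. Write $\tilde p(z)=\sum_k\tilde p_kz^k$; by analyticity $\|\tilde p_k\|\le c\mu^{|k|}$ with some $\mu\in(0,1)$. Fix $\nu\in(\mu,1)$.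

**Step 3: the space and the operator.** Let $\mathcal X,\tau,\varepsilon_z$ be as in the weighted shift example with this $\nu$ and $\mathcal N=K^2$. From $\|\tau^ka\|^2=\sum_n\nu^{2|n-k|}\|a_n\|^2$ and $|n-k|\ge|n|-|k|$ we get $\|\tau^k\|\le\nu^{-|k|}$. Let $\tilde p_k$ act coordinatewise; then it commutes with $\tau$. So
$$\hat P=\sum_k\tilde p_k\tau^k$$
converges absolutely, because $\sum_k\mu^{|k|}\nu^{-|k|}<\infty$. It commutes with $\tau$. Comparing coefficients in $\tilde p^2=\tilde p$ gives $\sum_{i+j=k}\tilde p_i\tilde p_j=\tilde p_k$, hence $\hat P^2=\hat P$. Put $\mathbb B=\hat P\mathcal X$, a closed subspace invariant under $\tau^{\pm1}$, and $T=\tau|_{\mathbb B}\in GL(\mathbb B)$.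

**Step 4: right invertibility.** $\tau$ is GH on $\mathcal X$, so by Theorem A $z-\tau$ has a right inverse $R(z)$ for $z\in S$. For $b\in\mathbb B$, $(z-T)\hat PR(z)b=\hat P(z-\tau)R(z)b=\hat Pb=b$. So $\hat PR(z)|_{\mathbb B}$ is a right inverse of $z-T$.

**Step 5: the kernels and the frame.** Since $\tau^k\varepsilon_zc=z^k\varepsilon_zc$, we have $\hat P\varepsilon_zc=\varepsilon_z\tilde p(z)c$. An element $\varepsilon_zc$ of $\ker(z-\tau)$ lies in $\mathbb B$ if and only if $\hat P\varepsilon_zc=\varepsilon_zc$, so $\ker(z-T)=\varepsilon_z(\operatorname{ran}\tilde p(z))$. Put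
$$V(\theta)k=\varepsilon_{e^{i\theta}}\,s(e^{i\theta})\,h(\theta)(k,0),\qquad0\le\theta\le2\pi.$$
Here $h(\theta)$ carries $K\oplus0$ onto $\operatorname{ran}p$, $s$ carries this onto $\operatorname{ran}\tilde p$, and $\varepsilon$ carries that isomorphically onto $E_{e^{i\theta}}$, since $\|\varepsilon_zc\|\ge\|c\|$. All factors are continuous, and $V(2\pi)k=\varepsilon_1s(1)(gk,0)=V(0)gk$. Extend by $V(\theta+2\pi m)=V(\theta)g^m$. $\square$

## An operator connected to the identity only after adding an identity

We now need $K$ and $G\in GL(K)$ with $G\notin GL(K)_0$ but $G\oplus I_K\in GL(K^2)_0$. We recall what will be used. $\mathcal K(X)$ is the ideal of compact operators and $L(X)/\mathcal K(X)$ is the Calkin algebra.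

The external theorem is

(M) [P. Motakis, *Separable spaces of continuous functions as Calkin algebras*, J. Amer. Math. Soc. 37 (2024), 1–37.] For every compact metric space $\Omega$ there is a Banach space $X$ whose Calkin algebra is isomorphic as a Banach algebra to $C(\Omega)$.

For Theorem 1 it does not matter over which of the two scalar fields (M) is given. If $X$ is real with $L(X)/\mathcal K(X)\cong C(\Omega;\mathbb R)$, then $L(X_{\mathbb C})=L(X)+iL(X)$ and $\mathcal K(X_{\mathbb C})=\mathcal K(X)+i\mathcal K(X)$, so $L(X_{\mathbb C})/\mathcal K(X_{\mathbb C})\cong C(\Omega;\mathbb C)$ with equivalent norms.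

The textbook facts are these. Atkinson's theorem: an operator is Fredholm if and only if it is invertible modulo compacts. The index is additive under composition and unchanged by compact perturbation, and an index-$0$ Fredholm operator has an invertible finite rank perturbation. In a unital Banach algebra, the identity component of the invertible group consists of the finite products of exponentials. From topology, $\pi_4(S^3)=\mathbb Z/2$ and $\pi_4(U(4))=0$ (Bott).

Let $X$ be complex with Calkin algebra $C(\Omega)$, and let $\kappa:L(X)\to C(\Omega)$ be the resulting continuous surjective unital homomorphism with kernel $\mathcal K(X)$. Applied entrywise it gives a surjective homomorphism $q_n:L(X^n)\to M_n(C(\Omega))$. Its kernel is $\mathcal K(X^n)$, since a matrix of operators is compact if and only if its entries are. By Atkinson, $A$ is Fredholm if and only if $q_n(A)\in GL_n(C(\Omega))$, that is, $q_n(A)$ is a continuous map $\Omega\to GL_n(\mathbb C)$. For example, a scalar matrix acting on $X^n$ has as $q_n$ the corresponding constant map.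 A path in $GL_n(C(\Omega))$ is the same as a homotopy $\Omega\times[0,1]\to GL_n(\mathbb C)$.

**Lemma 5.** Let $A\in L(X^n)$ with $q_n(A)\in GL_n(C(\Omega))_0$. Then $A$ is Fredholm of index $0$. If moreover $A$ is invertible, then $A\in GL(X^n)_0$.

*Proof.* Write $q_n(A)=e^{a_1}\cdots e^{a_m}$ with $a_i\in M_n(C(\Omega))$, lift $a_i$ to $\hat a_i\in L(X^n)$ and put $H=e^{\hat a_1}\cdots e^{\hat a_m}$. Then $H\in GL(X^n)_0$ (scale the exponents to $0$), and $q_n(A-H)=0$, so $A-H$ is compact and $A$ is Fredholm of index $0$. Now let $A$ be invertible. Then $H^{-1}A=I+D$ is invertible with $D=H^{-1}(A-H)$ compact. The set of $\zeta\in\mathbb C$ with $I+\zeta D$ not invertible consists of the $\zeta\ne0$ with $-1/\zeta\in\sigma(D)$. As nonzero points of $\sigma(D)$ accumulate only at $0$, this set is closed and discrete, and it contains neither $0$ nor $1$. Its complement is path connected; a path there from $0$ to $1$ gives a path in $GL(X^n)$ from $I$ to $I+D$. So $A=H(I+D)\in GL(X^n)_0$. $\square$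

The lemma says that, for invertible operators on $X^n$, homotopy triviality of the matrix function suffices for connectedness to $I$. So we look for a map $\gamma:\Omega\to GL_n(\mathbb C)$ that is not homotopic to a constant while $\gamma\oplus1$ is. Try small spheres with $n\le2$, using $GL_n(\mathbb C)\simeq U(n)$. On $S^1$ the determinant identifies $\pi_1(U(1))$ and $\pi_1(U(2))$ with $\pi_1$ of every larger $U(m)$, so nothing dies. On $S^2$, $\pi_2(U(1))=\pi_2(U(2))=0$. On $S^3$, the exact sequences of the fibrations $SU(3)/SU(2)=S^5$ and $SU(4)/SU(3)=S^7$ show that $\pi_3(SU(2))\to\pi_3(SU(4))$ is an isomorphism, because $\pi_3$ and $\pi_4$ of $S^5$ and $S^7$ vanish; again nothing dies. On $S^4$, however, $\pi_4(SU(2))=\mathbb Z/2$ and $\pi_4(U(4))=0$.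

**Proposition 6.** There are a complex Banach space $K$ and $G\in GL(K)$ with $G\notin GL(K)_0$ but $G\oplus I_K\in GL(K^2)_0$.

*Proof.* **Step 1: construction of $G$.** By (M) choose $X$ with Calkin algebra $C(S^4)$ and let $K=X^2$. Let $\gamma:S^4\to SU(2)=S^3$ be a map with $\gamma=1$ at the base point that represents the nonzero element of $\pi_4(S^3)$. Regard it as an element of $GL_2(C(S^4))$ and choose $G_0\in L(X^2)$ with $q_2(G_0)=\gamma$; it is Fredholm. We need index $0$ to make it invertible. In a topological group the operation of $\pi_4$ is induced by pointwise multiplication, so $\gamma^2$ represents $2[\gamma]=0$ and is null-homotopic; thus $\gamma^2\in GL_2(C(S^4))_0$. By Lemma 5, $2\operatorname{ind}G_0=\operatorname{ind}G_0^2=0$. So some finite rank perturbation $G$ of $G_0$ is invertible, and $q_2(G)=\gamma$.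

**Step 2: $G\notin GL(K)_0$.** A path in $GL(K)$ from $G$ to $I$ would map under $q_2$ to a homotopy $S^4\times[0,1]\to GL_2(\mathbb C)$ from $\gamma$ to a constant. Compose with the polar retraction $A\mapsto A(A^*A)^{-1/2}$ of $GL_2(\mathbb C)$ onto $U(2)$ and with the retraction $u\mapsto u\operatorname{diag}(\det u^{-1},1)$ of $U(2)$ onto $SU(2)$. Both fix $SU(2)$ pointwise, so $\gamma$ would be freely homotopic to a constant in $SU(2)$. Then $\gamma$ would extend over the $5$-ball and represent $0$ in $\pi_4(SU(2))$, a contradiction.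

**Step 3: $G\oplus I_K\in GL(K^2)_0$.** Here $K^2=X^4$ and $q_4(G\oplus I_K)=\gamma\oplus1_2:S^4\to U(4)$. This is null-homotopic since $\pi_4(U(4))=0$, and $U(4)$ is connected, so it lies in $GL_4(C(S^4))_0$. The operator $G\oplus I_K$ is invertible; Lemma 5 applies. $\square$

**Proof of Theorem 1.** Apply Proposition 4 to $(K,G)$ from Proposition 6. The resulting $T$ has $z-T$ right invertible on $S$ and a frame with monodromy $G$. As $G\notin GL(K)_0$, Lemma 2 shows that $T$ is not GH. As $G\oplus I_K\in GL(K^2)_0$, Lemma 3 with $N=2$ shows that $T^2$ is GH. By Theorem B, (3)⇒(1), $T$ has a structure. Explicitly, if $E^s\oplus E^u$ is a GH splitting for $T^2$, take $E^{s}_{2j}=E^{s}$, $E^u_{2j}=E^u$, $E^{s}_{2j+1}=TE^{s}$, $E^u_{2j+1}=TE^u$. So the conjecture is false. $\square$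

## When a structure does give generalized hyperbolicity

**Theorem C.** (Complex scalars.)

(i) If $T$ has a generalized $(C,\lambda)$-structure, then $T^N$ is GH whenever $2C^2\lambda^N<1$; in particular the conjecture holds if $2C^2\lambda<1$. One cannot always take $N=1$.

(ii) $T$ has a structure if and only if $z-T$ is right invertible for all $z\in S$ and, for a (equivalently any) frame with monodromy $g\in GL(K)$, $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ for some $N$. $T$ is GH if and only if the same holds with $N=1$.

(iii) For a complex Banach space $K$ the following are equivalent: every $T$ (on any $\mathbb B$) having a structure and with $\ker(T-1)\cong K$ is GH; and: for all $N\ge1$ and $g\in GL(K)$, $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ implies $g\in GL(K)_0$.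

(iv) The conjecture holds for $T$ whenever $GL(\ker(T-1))$ is connected. In particular it holds if $\ker(T-1)$ is finite-dimensional, and for all $T$ on complex Hilbert spaces. On a complex Hilbert space, even surjectivity of $z-T$ for all $|z|=1$ already implies that $T$ is GH.

*Proof.* (i) is Theorem B together with Theorem 1.

(ii) If $T$ has a structure, some $T^N$ is GH by Theorem B. For $z\in S$ also $z^N\in S$, so by Theorem A the operator
$$z^N-T^N=(z-T)\sum_{j=0}^{N-1}z^{N-1-j}T^j$$
has a right inverse; composing it with the sum gives a right inverse of $z-T$. Frames then exist, and Lemma 3 gives $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ for any frame. Conversely, if the condition holds for one frame and some $N$, then $T^N$ is GH by Lemma 3, and $T$ has a structure by Theorem B, (3)⇒(1). For the last sentence: GH implies right invertibility by Theorem A, and then Lemma 2 applies.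

(iii) Assume the second condition, and let $T$ have a structure and $\ker(T-1)\cong K$. By (ii) frames exist; take one on $\ker(T-1)$, transported to $K$. Its monodromy $g$ satisfies $g\oplus I_{K^{N-1}}\in GL(K^N)_0$ for some $N$, hence $g\in GL(K)_0$, and $T$ is GH. If the second condition fails for $(g,N)$, the operator of Proposition 4 has $\ker(T-1)\cong K$. Its $N$th power is GH by Lemma 3, so it has a structure by Theorem B, but it is not GH by Lemma 2.

(iv) If $T$ has a structure and $GL(\ker(T-1))$ is connected, the monodromy of a frame on $\ker(T-1)$ lies in the identity component, and (ii) applies. $GL_n(\mathbb C)$ is connected. So is $GL(H)$ for a complex Hilbert space $H$: by polar decomposition an invertible operator is a unitary times a positive invertible operator; the latter is joined to $I$ by a segment, and each unitary is $e^{iA}$ with $A=A^*$ bounded, so it is joined to $I$ by $e^{itA}$. A closed subspace of a Hilbert space is a Hilbert space, so this applies to $\ker(T-1)$. Finally, on a Hilbert space a surjective operator is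 right invertible (invert it on the orthogonal complement of its kernel), so if $z-T$ is onto for all $z\in S$, Lemma 2 gives that $T$ is GH. $\square$

By citation, and not used elsewhere: the conjecture also holds for all $T$ on complex $\ell_p$ ($1\le p<\infty$) and $c_0$. There the complemented subspace $\ker(T-1)$ is finite-dimensional or isomorphic to the whole space (Pełczyński, Studia Math. 19 (1960)), whose general linear group is contractible (Neubauer, Math. Ann. 174 (1967), 33–40), so (iv) applies.

## Real scalars: nonisomorphic kernels at $1$ and $-1$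

This section is conditional: it assumes (M) over $\mathbb R$ for $\Omega=S^2$, i.e. a real $X$ with $L(X)/\mathcal K(X)\cong C(S^2;\mathbb R)$. Theorem 1 does not depend on it. For an operator $A$ between complexifications put $\overline A(x)=\overline{A\bar x}$; $A$ is *real* if $\overline A=A$, that is, if it is the complexification of an operator between the real spaces. If $T$ is real, conjugation maps $\ker(z-T_{\mathbb C})$ onto $\ker(\bar z-T_{\mathbb C})$. So over $\mathbb R$ the circle folds at the two real points $z=\pm1$, and a finer obstruction can sit there.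

**Theorem A$^{\mathbb R}$.** For real $\mathbb B$ and $T\in GL(\mathbb B)$ the following are equivalent:

(a) $T$ is GH;

(b) $z-T_{\mathbb C}$ is right invertible on $S$, and there are a real Banach space $D$ and a norm continuous $V:S\to L(D_{\mathbb C},\mathbb B_{\mathbb C})$ with $V(z)$ an isomorphism onto $\ker(z-T_{\mathbb C})$ and $V(\bar z)=\overline{V(z)}$;

(c) there is a closed real $M\subset\mathbb B$ with $z-T_{\mathbb C}:M_{\mathbb C}\to\mathbb B_{\mathbb C}$ bijective for all $z\in S$.

If $T$ is GH, then $\ker(T-1)\cong\mathbb B/M\cong\ker(T+1)$.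

*Proof.* We go through the proof of Theorem A and check that conjugation is respected.

**(a)⇒(c).** $M=E^s\oplus T^{-1}E^u$ is real. The decay estimates (1) pass to complexifications up to a constant, so $E^s_{\mathbb C}\oplus E^u_{\mathbb C}$ is a GH splitting for $T_{\mathbb C}$, and the old proof applies to $M_{\mathbb C}=E^s_{\mathbb C}\oplus T_{\mathbb C}^{-1}E^u_{\mathbb C}$.

**(c)⇒(b).** As $M_{\mathbb C}$ is invariant under conjugation and $\overline{z-T_{\mathbb C}}=\bar z-T_{\mathbb C}$, the inverse $R(z)$ of $(z-T_{\mathbb C})|_{M_{\mathbb C}}$ satisfies $\overline{R(z)}=R(\bar z)$. So $\Pi(\bar z)=\overline{\Pi(z)}$, and $V(z)(x+M_{\mathbb C})=\Pi(z)x$ on $\mathbb B_{\mathbb C}/M_{\mathbb C}=D_{\mathbb C}$, $D=\mathbb B/M$, has the required symmetry.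

**(b)⇒(c).** Replace $R(z)$ of (F1) by $\frac12(R(z)+\overline{R(\bar z)})$. This is again a continuous right inverse, since $(z-T_{\mathbb C})\overline{R(\bar z)}=\overline{(\bar z-T_{\mathbb C})R(\bar z)}=I$. Then $\Pi(\bar z)=\overline{\Pi(z)}$. Conjugating $V(\bar z)L(\bar z)=\Pi(\bar z)$ gives $V(z)\overline{L(\bar z)}=\Pi(z)$, so $\overline{L(\bar z)}=L(z)$. Hence the Fourier coefficients $\frac1{2\pi}\int_0^{2\pi}L(e^{it})e^{-ijt}dt$ are real, as one sees by conjugating and substituting $t\to-t$. So the Fejér coefficients $A_j$, and $\varphi=\sum A_jT^j$, are real, and $\ker\varphi=M_{\mathbb C}$ with $M=\ker(\varphi|_{\mathbb B})$.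

**(c)⇒(a).** The annulus may be taken as before, and $\overline{R(z)}=R(\bar z)$ on it. So $P=\frac1{2\pi}\int_0^{2\pi}R(e^{it})e^{it}\,dt$ is real, and the splitting, inclusions and estimates restrict to $\mathbb B$.

**Last claim.** At $z=\pm1$ the operator $z-T$ is real and maps $M$ bijectively onto $\mathbb B$, so $\mathbb B=M\oplus\ker(z-T)$ and $\ker(z-T)\cong\mathbb B/M$. $\square$

The proof of Theorem B, (3)⇒(1), is valid verbatim over $\mathbb R$.

**Theorem D** (assuming (M) over $\mathbb R$ for $S^2$). There are a real Banach space $\mathbb B$ and $T\in GL(\mathbb B)$ with $T^2$ GH (so $T$ has a structure) but $\ker(T-1)\not\cong\ker(T+1)$; in particular $T$ is not GH.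

*Proof.* Call the matrix over $C(S^2)$ obtained by applying $L(X)\to C(S^2)$ entrywise the *symbol* of an operator $X^m\to X^n$; use the same word over $\mathbb C$. Symbols are multiplicative, and an operator is compact if and only if its symbol is $0$. We look for two real spaces, $X^2$ and $Y$, that are not isomorphic, but become isomorphic after complexification, and also after adding $X^2$ to both. The model is the tangent bundle of $S^2$.

**Step 1: the space $Y$.** Let $v:S^2\hookrightarrow\mathbb R^3$ be the inclusion, viewed as a column, so $v^{\mathsf T}v=1$. Let $V_0:X\to X^3$ and $W_0:X^3\to X$ have symbols $v$ and $v^{\mathsf T}$. Then $W_0V_0=1+$compact is Fredholm. So $\ker V_0$ is finite-dimensional, and $V_0$ is bounded below on a closed complement of $\ker(W_0V_0)$, whence its range is closed. The range has infinite codimension. Otherwise $V_0$ would be Fredholm with some two-sided parametrix $Z$ (an inverse modulo compacts). Modulo compacts $W_0=W_0V_0Z=Z$, so $V_0W_0=1+$compact and $vv^{\mathsf T}=1_3$, which is absurd for a matrix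 of rank one.

Now add to $V_0$ a finite rank operator that vanishes on a closed complement of $\ker V_0$ and maps $\ker V_0$ injectively to a subspace meeting $\operatorname{ran}V_0$ only in $0$. The result $V$ is injective with closed range and symbol $v$. The operator $W_0V$ is Fredholm with symbol $1$, so there is $A\in L(X)$ with $AW_0V=1-F_1$, $F_1$ of finite rank; taking symbols, $A$ has symbol $1$. Write $F_1=\sum_ix_i\otimes f_i$ with $f_i\in X^*$. Since $V$ is injective with closed range, $V^*$ is onto, so $f_i=g_i\circ V$ for some $g_i\in(X^3)^*$, and $F_2=\sum_ix_i\otimes g_i$ satisfies $F_2V=F_1$. Put $W=AW_0+F_2$. Then $WV=1$, and $f=VW$ is an idempotent with symbol $vv^{\mathsf T}$ and range $VX$. Let $Y=\ker f$ and $\hat e=1-f$. So $X^3=Y\oplus VX\cong Y\oplus X$, and therefore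
$$X^4\cong X\oplus Y\oplus X\cong X^2\oplus Y.\tag{7}$$

**Step 2: $Y\not\cong X^2$.** Let $J_0:X^2\to Y$ be an isomorphism. View it as $A_1:X^2\to X^3$ and let $B_1=J_0^{-1}\hat e:X^3\to X^2$. Then $B_1A_1=1$ and $A_1B_1=\hat e$, so the symbols satisfy $ba=1_2$ and $ab=1-vv^{\mathsf T}$. From $ba=1_2$ the first column of $a$ vanishes nowhere. From $v^{\mathsf T}a=v^{\mathsf T}aba=v^{\mathsf T}(1-vv^{\mathsf T})a=0$ it is tangent to $S^2$. This contradicts the hairy ball theorem.

**Step 3: $(X^2)_{\mathbb C}\cong Y_{\mathbb C}$.** As $\pi_2(S^5)=0$, the map $v:S^2\to S^5\subset\mathbb C^3$ is homotopic to the constant $e_3$. Lift a homotopy from $e_3$ to $v$ through the fibration $U(3)\to S^5$, $u\mapsto ue_3$, starting from the constant map $1$. This gives a path in $C(S^2,U(3))$ from $1$ to some $\omega$ with $\omega e_3=v$. Let $\omega'$ be the first two columns of $\omega$. As $\omega$ is unitary and $v$ is real, $\omega'^*\omega'=1_2$ and $\omega'\omega'^*=1-vv^{\mathsf T}$.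

Let $\Psi_0:X_{\mathbb C}^2\to X_{\mathbb C}^3$ have symbol $\omega'$ and $\Phi_0:X_{\mathbb C}^3\to X_{\mathbb C}^2$ symbol $\omega'^*$. Then $\hat e\Psi_0:X_{\mathbb C}^2\to Y_{\mathbb C}$ is Fredholm with parametrix $\Phi_0|_{Y_{\mathbb C}}$. Indeed $\Phi_0\hat e\Psi_0$ has symbol $\omega'^*\omega'\omega'^*\omega'=1_2$. And $\hat e\Psi_0\Phi_0\hat e$ has symbol $(1-vv^{\mathsf T})^3=1-vv^{\mathsf T}$, the symbol of $\hat e$, so $\hat e\Psi_0\Phi_0|_{Y_{\mathbb C}}-1$ is compact. For the index, consider $(\hat e\Psi_0)\oplus V:X^2_{\mathbb C}\oplus X_{\mathbb C}\to Y_{\mathbb C}\oplus VX_{\mathbb C}=X_{\mathbb C}^3$. Its symbol has columns $(1-vv^{\mathsf T})\omega'=\omega'$ and $v$, so it is $\omega\in GL_3(C(S^2;\mathbb C))_0$, and the index is $0$ by Lemma 5. Since $V:X\to VX$ is bijective, $\operatorname{ind}\hat e\Psi_0=0$, and a finite rank perturbation of $\hat e\Psi_0$ is an isomorphism $\psi:X_{\mathbb C}^2\to Y_{\mathbb C}$.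

**Step 4: the operator.** Let $K=X^2$ and $\mathcal N=K\oplus Y$. On $\mathcal N_{\mathbb C}$ put, for $0\le t\le\pi/2$,
$$h(t)=\begin{pmatrix}\cos t&-\sin t\,\psi^{-1}\\ \sin t\,\psi&\cos t\end{pmatrix}.$$
This is the rotation by $t$ on $K_{\mathbb C}^2$ conjugated by $1\oplus\psi$, so it is invertible. Let $e_1$ be the projection of $\mathcal N$ onto $K$ along $Y$, and
$$p(e^{i\theta})=h(\theta/2)e_1h(\theta/2)^{-1}\quad(0\le\theta\le\pi),\qquad p(e^{-i\theta})=\overline{p(e^{i\theta})}.$$
Here $p(1)=e_1$. As $h(\pi/2)$ exchanges $K_{\mathbb C}$ and $Y_{\mathbb C}$, $p(-1)=1-e_1$. Both are real, so $p$ is well defined and continuous, with $p(\bar z)=\overline{p(z)}$.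

Carry out Steps 2–4 of the proof of Proposition 4 with this $p$ and with $\mathcal N$ in place of $K^2$. The Fejér means satisfy $q(\bar z)=\overline{q(z)}$. As $\Gamma$ is symmetric about the real axis, $\tilde p(\bar z)=\overline{\tilde p(z)}$, and then $s(\bar z)=\overline{s(z)}$. So the coefficients $\tilde p_k\in L(\mathcal N)$ are real. We obtain a real $\mathcal X\subset\mathcal N^{\mathbb Z}$, a real $\mathbb B=\hat P\mathcal X$ and $T=\tau|_{\mathbb B}$ with $z-T_{\mathbb C}$ right invertible on $S$, and $\ker(z-T_{\mathbb C})=\varepsilon_zs(z)\operatorname{ran}p(z)$. At $z=\pm1$ everything is real: $\ker(T\mp1)=\varepsilon_{\pm1}s(\pm1)\operatorname{ran}p(\pm1)$, so $\ker(T-1)\cong X^2$ and $\ker(T+1)\cong Y$. By Step 2 these are not isomorphic, and $T$ is not GH by Theorem A$^{\mathbb R}$.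

For the next step we record, for $0\le\theta\le\pi$, the continuous isomorphisms $V(\theta)=\varepsilon_{e^{i\theta}}s(e^{i\theta})h(\theta/2)|_{K_{\mathbb C}}$ onto $E_{e^{i\theta}}=\ker(e^{i\theta}-T_{\mathbb C})$ (unrelated to the operator $V$ of Step 1). They satisfy $V(0)=\varepsilon_1s(1)|_{K_{\mathbb C}}$, which is real, and $V(\pi)=\varepsilon_{-1}s(-1)\psi$.

**Step 5: $T^2$ is GH.** We build a symmetric trivialization for $T^2$. For $w=e^{i\phi}$, $0\le\phi\le\pi$, the square roots of $w$ are $e^{i\phi/2}$ and $-e^{i\phi/2}=\overline{e^{i(\pi-\phi/2)}}$. So, as in Step 1 of Lemma 3, $w-T^2_{\mathbb C}$ is right invertible and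
$$W(\phi)(k,l)=V(\phi/2)k+\overline V(\pi-\phi/2)\,l$$
is an isomorphism $K_{\mathbb C}^2\to\ker(w-T_{\mathbb C}^2)$, continuous in $\phi$. (For $w$ in the lower half of $S$, right invertibility follows by conjugation.) We correct $W$ so that it becomes real at both ends. By (7) there is a real isomorphism $J:K\oplus K\to K\oplus Y$. Put
$$\alpha_0=(1\oplus\overline\psi)^{-1}J_{\mathbb C},\qquad\alpha_\pi(a,b)=(a+ib,a-ib),$$
both in $GL(K_{\mathbb C}^2)$. At $\phi=0$, $W(0)(k,l)=\varepsilon_1s(1)k+\varepsilon_{-1}s(-1)\overline\psi\,l$, so $W(0)\alpha_0=\Xi J_{\mathbb C}$ with $\Xi(k,y)=\varepsilon_1s(1)k+\varepsilon_{-1}s(-1)y$, which is real. At $\phi=\pi$,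
$$W(\pi)\alpha_\pi(a,b)=V(\tfrac\pi2)(a+ib)+\overline V(\tfrac\pi2)(a-ib),$$
and conjugating this operator exchanges the two summands, so it is real.

Both $\alpha_0$ and $\alpha_\pi$ lie in $GL(K^2_{\mathbb C})_0$. For $\alpha_\pi$ this holds because it comes from $GL_2(\mathbb C)$, which is connected. For $\alpha_0\in GL(X_{\mathbb C}^4)$, the symbol $S^2\to GL_4(\mathbb C)$ is homotopic to a constant, because $\pi_2(U(4))=0$; as $U(4)$ is connected, the symbol lies in $GL_4(C(S^2;\mathbb C))_0$ and Lemma 5 applies. Choose a path $\alpha:[0,\pi]\to GL(K_{\mathbb C}^2)$ from $\alpha_0$ to $\alpha_\pi$ and put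
$$\mathcal V(e^{i\phi})=W(\phi)\alpha(\phi)\quad(0\le\phi\le\pi),\qquad\mathcal V(e^{-i\phi})=\overline{\mathcal V(e^{i\phi})}.$$
Since $\mathcal V(1)$ and $\mathcal V(-1)$ are real, $\mathcal V$ is well defined and continuous on $S$. It is a trivialization as in Theorem A$^{\mathbb R}$(b) for $T^2$ with $D=K^2$. So $T^2$ is GH, and Theorem B, (3)⇒(1), gives the structure for $T$. $\square$
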